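\title{Triangle-free $d$-degenerate graphs with fractional chromatic number above $d/\ln d$}

\begin{abstract}
How large can the fractional chromatic number of a triangle-free $d$-degenerate graph be? A conjecture from a paper of Martinsson predicts the answer $(1+o(1))\,d/\ln d$. We prove the lower-bound half of this conjecture: the supremum is at least $1/s_d$, where $s_d$ is the root of $s=(1-s)^d$ in $(0,1)$, and $1/s_d\ge d/\ln d$ for $d\ge3$. We disprove the upper-bound half: for all large $d$ there is a triangle-free $d$-degenerate graph with fractional chromatic number at least $\frac{80}{79}\cdot d/\ln d$. The first construction forces the earlier neighbors of a vertex to behave independently. The second forces a negative correlation between them, which is detected by an entropy argument and carried around a five-cycle.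
\end{abstract}

\section{Introduction}

All graphs are finite. The \emph{fractional chromatic number} $\chi_f(G)$ of a graph $G$ is the smallest real number $k\ge1$ for which there is a probability distribution on the independent sets of $G$ such that every vertex is present with probability at least $1/k$. A uniformly random color class of a proper coloring shows that $\chi_f(G)\le\chi(G)$. Lower bounds come from weights on the vertices. If a random independent set $S$ contains every vertex with probability at least $t$, and $\omega$ is a probability law on the vertices, then
\begin{equation}\label{eq:average}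
\mathbb E\,\omega(S)=\sum_{w}\omega(w)\,\mathbb P(w\in S)\ge t .
\end{equation}
Hence $\chi_f(G)\ge 1/u$ as soon as every independent set has $\omega$-mass at most $u$.

A graph is \emph{$d$-degenerate} if every subgraph has a vertex of degree at most $d$; equivalently, its vertices can be ordered so that each vertex has at most $d$ neighbors preceding it. Greedy coloring in this order gives $\chi_f\le\chi\le d+1$, with equality for $K_{d+1}$. We ask how much is gained by forbidding triangles, that is, we study
\[
\Phi(d)=\sup\{\chi_f(G): G \text{ is $d$-degenerate and triangle-free}\}.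
\]

Here is a way to guess the answer. Let $S$ contain each vertex with probability $t$, and let $w$ have $d$ earlier neighbors. The vertex $w$ can lie in $S$ only if all of them lie outside $S$. In $K_{d+1}$ the events ``the $j$-th neighbor is in $S$'' are disjoint, which is the most harmful correlation possible, and we get $t\le 1-dt$. In a triangle-free graph the neighbors of $w$ are pairwise nonadjacent, so no edge prevents them from entering $S$ together. It is then natural to guess that the worst a graph can enforce is that these $d$ events are independent. This leads to the condition $t\le(1-t)^d$, that is, $t\le s_d$, where $s_d\in(0,1)$ is the root of $s=(1-s)^d$; the root is unique because $s-(1-s)^d$ increases from $-1$ to $1$ on $[0,1]$. The smallest values are $1/s_1=2$, which is correct since forests are bipartite, and $1/s_2=(3+\sqrt5)/2$. For $d\ge 3$ we have $(1-\frac{\ln d}{d})^d\le\frac1d\le\frac{\ln d}{d}$, so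
\begin{equation}\label{eq:sd}
s_d\le\frac{\ln d}{d}\qquad(d\ge3).
\end{equation}
This is asymptotically sharp: for fixed $\eta\in(0,1)$ and $s=(1-\eta)\frac{\ln d}{d}$, the inequality $1-s\ge e^{-s-s^2}$, valid for $0\le s\le\frac12$, gives $(1-s)^d\ge d^{-(1-\eta)}e^{-ds^2}>s$ for large $d$, so $s_d>s$. The guess is therefore $\Phi(d)\approx d/\ln d$.

Throughout, $o(1)$ denotes a quantity that tends to $0$ as $d\to\infty$. It is known that $\Phi(d)\le(4+o(1))\frac{d}{\ln d}$. Let $\kappa$ be the optimal leading constant, that is, the smallest constant with $\Phi(d)\le(\kappa+o(1))\frac d{\ln d}$. The upper bound just quoted and a construction of Bollob\'as give $\frac12\le\kappa\le4$. The following conjecture is posed in~\cite{Martinsson}.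

\medskip
\noindent\textbf{Conjecture.} \emph{The following holds for all sufficiently large $d$, where each $o(1)$ is a function of $d$ alone.}
\begin{itemize}
\item[(i)] \emph{Every $d$-degenerate triangle-free graph $G$ satisfies $\chi_f(G)\le(1+o(1))\frac d{\ln d}$.}
\item[(ii)] \emph{Some $d$-degenerate triangle-free graph $G$ satisfies $\chi_f(G)\ge(1-o(1))\frac d{\ln d}$.}
\end{itemize}

We show that (ii) is true and (i) is false: independence can always be enforced, and for large $d$ something worse than independence can be enforced too.

\begin{theorem}\label{thm:lower}
For every $d\ge1$ we have $\Phi(d)\ge1/s_d$. In particular, for every $d\ge3$ there is a $d$-degenerate triangle-free graph $G$ with $\chi_f(G)\ge(1-\frac1d)\frac d{\ln d}$, so part (ii) of the conjecture holds.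
\end{theorem}

\begin{theorem}\label{thm:main}
There is $d_0$ such that for every $d\ge d_0$ some $d$-degenerate triangle-free graph $G_d$ has $\chi_f(G_d)\ge\frac{80}{79}\cdot\frac d{\ln d}$. Hence part (i) of the conjecture is false.
\end{theorem}

Together with the known upper bound, Theorem~\ref{thm:main} gives $\frac{80}{79}\le\kappa\le4$. We do not determine $\kappa$, and the constant $\frac{80}{79}$ is not optimized.

Section~\ref{sec:layered} sets up the family of graphs used in both proofs, and Section~\ref{sec:independent} proves Theorem~\ref{thm:lower}. Section~\ref{sec:plan} explains the idea behind Theorem~\ref{thm:main} on the five-cycle; Sections~\ref{sec:graph}--\ref{sec:proof} carry it out. We write $L=\ln d$, $\rho=L/d$, $t_+=\max(t,0)$ and $[M]=\{1,\dots,M\}$.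

\section{Layered graphs}\label{sec:layered}

To make the heuristic rigorous we use~\eqref{eq:average}, which moves the randomness from $S$ to the vertex. We fix an independent set $S$ and choose a weighted graph in which the earlier neighbors of a \emph{random vertex} are independent samples from a known law. The simplest way to achieve this is to create one vertex for every possible outcome of the sampling and to weight it by the probability of that outcome.

\subsection{Lists, labels and duds}

Fix integers $d,M\ge1$. A \emph{layered graph} is built from finitely many named \emph{layers} in a fixed order. Each layer comes with a \emph{list law}, a probability law on sequences of at most $d$ vertices of earlier layers, with repetitions allowed. The vertices of the layer are all triples (name of the layer, list, label) in which the list has positive probability and the label lies in $[M]$. By induction every layer is finite. The \emph{law of the layer} is the law of the vertex obtained by sampling the list from the list law and, independently, a uniform label.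

A vertex is a \emph{dud} if two entries of its list are adjacent. A vertex that is not a dud is joined to all entries of its list, a dud is joined to no vertex of an earlier layer, and there are no other edges.

\begin{lemma}\label{lem:structure}
Every layered graph is $d$-degenerate and triangle-free.
\end{lemma}

\begin{proof}
Order the vertices layer by layer. No edge lies inside a layer, so the earlier neighbors of a vertex are either none or the entries of its list. There are at most $d$ of them, and they are pairwise nonadjacent by the dud rule. The last vertex of a triangle would have two adjacent earlier neighbors.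
\end{proof}

Duds pay for triangle-freeness, but they put no constraint on $S$, so they must be rare. This is the purpose of the labels. Without them, a first layer with the empty list would be a single vertex $u$, the second layer a single vertex joined to $u$, and any later list containing both would produce a dud. With $M$ labels every vertex has $M$ copies that differ only in the label, and a list of length $d$ can name at most $d$ of them. Call a random vertex \emph{fresh} if its label is uniform on $[M]$ and independent of its layer and list. Any random vertex obtained by choosing a layer and a list by some rule and then a uniform label is fresh.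

\begin{lemma}\label{lem:dud}
Consider a layer whose random list has the following property: for any two positions, the entries $y,y'$ in these positions either are never adjacent, or are independent and both fresh, possibly after conditioning on some auxiliary random variable. Then a vertex sampled from the law of the layer is a dud with probability at most $\varepsilon_0:=d^3/M$.
\end{lemma}

\begin{proof}
Take two positions of the second kind and condition on the auxiliary variable. If $y,y'$ are adjacent, then $y$ is in the list of $y'$ or $y'$ is in the list of $y$. Condition further on $y'$ and on the layer and list of $y$. The label of $y$ is still uniform, and at most $d$ of its values make $y$ equal to an entry of the list of $y'$. So the first event has probability at most $d/M$, and the same holds for the second with $y,y'$ exchanged. A union bound over pairs of positions gives $\binom d2\frac{2d}M\le d^3/M$.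
\end{proof}

\subsection{Parts}

The heuristic compares the probability that a vertex is in $S$ with the probability that one of its neighbors is, and treats the two as equal. In a layered graph a vertex and its list lie in different layers, and $S$ may treat the layers very differently; for instance, $S$ may be one whole layer. The remedy is to use many layers and to draw lists from all earlier ones.

A \emph{part} $P$ consists of $N$ consecutive layers $P_1,\dots,P_N$. A \emph{random vertex of $P$} is obtained by choosing a uniform $i\in[N]$ and sampling from the law of $P_i$; we write $\omega_P$ for its law. For $i\ge2$, a \emph{random earlier vertex} for $P_i$ is obtained by choosing a uniform $i'<i$ and sampling from the law of $P_{i'}$. The list of a vertex of $P_i$ consists of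
\begin{itemize}
\item \emph{external entries}, a tuple of vertices of earlier parts sampled from a law that does not depend on $i$, and
\item $n$ \emph{internal entries}, which are random earlier vertices for $P_i$, independent of each other and of the external entries. For $i=1$ they are omitted.
\end{itemize}

Fix an independent set $S$. Let $f_i$ be the mass of $S$ under the law of $P_i$, and put $F_1=0$ and $F_i=\frac1{i-1}\sum_{j<i}f_j$ for $2\le i\le N+1$. Then $F_i$ is the probability that an internal entry for $P_i$ lies in $S$, and $F_{N+1}=\omega_P(S)$. Let $q$ be the probability that no external entry lies in $S$, and suppose that each layer of $P$ has dud probability at most $\varepsilon_0$. A non-dud in $S$ has its whole list outside $S$, so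
\begin{equation}\label{eq:basic}
f_i\le q\,(1-F_i)^n+\varepsilon_0\qquad(1\le i\le N).
\end{equation}
Thus a large running average forces the next term to be small. Such a sequence cannot have a large final average.

\begin{lemma}\label{lem:layer}
Let $f_1,\dots,f_N\in[0,1]$ and define $F_1,\dots,F_{N+1}$ as above. Let $\theta,\eta\ge0$ be such that $f_i\le\eta$ for every $i\le N$ with $F_i\ge\theta$. Then $F_{N+1}\le\max(\theta,\eta)+\frac1N$.
\end{lemma}

\begin{proof}
If no $i\le N$ has $F_i<\theta$, then all $f_i$ are at most $\eta$, and so is their average. Otherwise let $i^*$ be the last such $i$. Then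
\[
NF_{N+1}=(i^*-1)F_{i^*}+f_{i^*}+\sum_{j>i^*}f_j\le(i^*-1)\theta+1+(N-i^*)\eta\le N\max(\theta,\eta)+1.\qedhere
\]
\end{proof}

The term $\frac1N$ accounts for the layer $i^*$, over which we have no control; an independent set consisting of one whole layer has mass exactly $\frac1N$.

\section{Independent lists}\label{sec:independent}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $V$ be a single part with $N$ layers, no external entries and $n=d$ internal entries. It is $d$-degenerate and triangle-free by Lemma~\ref{lem:structure}. The entries of a list are independent and fresh, so Lemma~\ref{lem:dud} applies. Let $S$ be an independent set. By~\eqref{eq:basic} with $q=1$, if $F_i\ge s_d$ then $f_i\le(1-s_d)^d+\varepsilon_0=s_d+\varepsilon_0$. Lemma~\ref{lem:layer} with $\theta=s_d$ and $\eta=s_d+\varepsilon_0$ gives $\omega_V(S)\le s_d+d^3/M+1/N$. By~\eqref{eq:average}, $\chi_f(V)\ge(s_d+d^3/M+1/N)^{-1}$, and letting $M,N\to\infty$ yields $\Phi(d)\ge1/s_d$. For $d\ge3$, inequality~\eqref{eq:sd} gives $\Phi(d)\ge\frac d{\ln d}>(1-\frac1d)\frac d{\ln d}$, so some graph exceeds the last quantity.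
\end{proof}

For Theorem~\ref{thm:main} we need the same argument with external entries, and only to first order in $d$. The natural unit of mass is $\rho$, so we call $\omega(S)/\rho$ the \emph{density} of $S$ under a law $\omega$.

\begin{lemma}[Budget lemma]\label{lem:budget}
Let $P$ be a part with $N=d\ge2$ layers and $n\ge1$ internal entries, in which each layer has dud probability at most $1/d$. Let $S$ be an independent set, and suppose that the probability that no external entry lies in $S$ is at most $e^{-\beta}$, where $\beta\ge0$. Then
\[
\frac{\omega_P(S)}{\rho}\le\frac dn\Big(1-\frac\beta L\Big)_++\frac3L .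
\]
\end{lemma}

\begin{proof}
By~\eqref{eq:basic}, $f_i\le e^{-\beta-nF_i}+\frac1d$. Put $\theta=(L-\beta)_+/n$. If $F_i\ge\theta$, then $\beta+nF_i\ge L$ and so $f_i\le 2/d$. Lemma~\ref{lem:layer} with $\eta=2/d$ gives $\omega_P(S)\le\theta+3/d$. Divide by $\rho=L/d$.
\end{proof}

The lemma is best read as a budget. Call $\ln(1/p)$ the \emph{cost} of an event of probability $p$. To have positive density in a layer, $S$ must be avoided by a random list at cost at most about $L$. The external entries use up $\beta$ of this budget, and each internal entry costs about the current mass of $S$ in the part, so that mass cannot stay above $(L-\beta)/n$. If every entry lies in $S$ independently with probability $\rho$, then the $d$ entries cost $d\rho=L$ in total and the budget is met exactly. This is the constant $1$ of the conjecture. To beat it we need groups of $k$ pairwise nonadjacent entries whose avoidance costs more than $k\rho$ by a constant factor, although each entry is in $S$ with probability only about $\rho$.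

\section{The five-cycle and the plan}\label{sec:plan}

Nonadjacent vertices can be forced to be negatively correlated when they are joined by a path along which all constraints are nearly tight. The smallest instance is the five-cycle.

\begin{example}\label{ex:C5}
Let $u_V,u_A,u_B,u_C,u_Z$ be the vertices of $C_5$ in cyclic order, and let a random independent set $S$ contain each with probability at least $t$. For an edge $yy'$ the events $y\in S$ and $y'\in S$ are disjoint, so both fail with probability at most $1-2t$. If $u_Z\in S$, then $u_V,u_C\notin S$. In that case either $u_A\notin S$, and then $u_V,u_A\notin S$; or $u_A\in S$, and then $u_B,u_C\notin S$. Hence $t\le\mathbb P(u_Z\in S)\le2(1-2t)$, that is, $t\le\frac25$. The uniform law on the five nonadjacent pairs attains $\frac25$, so $\chi_f(C_5)=\frac52$.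
\end{example}

When $t$ is close to $\frac12$, the set $S$ is forced to alternate along the path $u_Vu_Au_Bu_C$. The nonadjacent vertices $u_V$ and $u_C$ are then almost never both outside $S$, whereas independent events would allow this with probability about $\frac14$. The vertex $u_A$ has the same correlation with $u_V$ as $u_C$ does, but joining $u_Z$ to $u_V$ and $u_A$ would close a triangle; the two extra steps move the correlation to distance three.

In $C_5$ the vertex $u_Z$ is also helped by having two earlier neighbors while the other vertices have at most one. We have no such help, since all vertices have up to $d$ earlier neighbors, and the gain must come from the correlation alone. We now describe how, informally and to first order. As in Section~\ref{sec:layered}, the set $S$ is fixed, and the randomness comes from a \emph{block} $Q$, a tuple of $m\approx\ln2/\rho$ independent random vertices of the part $V$ from the proof of Theorem~\ref{thm:lower}. Suppose that $S$ has density $1$ in each of five parts $V,A,B,C,Z$.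

\emph{The part $V$.} Let $J$ be the set of blocks that avoid $S$. The length $m$ is chosen so that $Q\in J$ has probability $(1-\rho)^m\approx\frac12$. The event $Q\in J$ plays the role of $u_V\notin S$.

\emph{The part $A$.} Almost the whole list of an $A$-vertex consists of independent blocks. If a non-dud $A$-vertex is in $S$, all its blocks lie in $J$, and this alone uses almost the whole budget $L$. Almost nothing is left to prefer some blocks of $J$ to others, so the blocks of the $A$-vertices in $S$ are spread nearly uniformly over $J$. Consequently, among the $A$-vertices that contain a given block $Q\in J$, the density of $S$ is about $1/\mathbb P(J)=2$. This step has no counterpart in the five-cycle and is where entropy enters.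

\emph{The parts $B_Q$ and $C_Q$.} For every block $Q$ there is a part $B_Q$ with $d/2$ external entries, which are $A$-vertices containing $Q$, and $d/2$ internal entries. For $Q\in J$ the external entries cost $\frac d2\cdot2\rho=L$, so $S$ has density about $0$ in $B_Q$. For every $Q$ the internal entries cap the density at $2$. Since the average over $Q$ is $1$, the density is about $2$ for $Q\notin J$. The part $C_Q$ is built on $B_Q$ in the same way, so its density is about $0$ for $Q\notin J$ and about $2$ for $Q\in J$.

\emph{The part $Z$.} A \emph{gadget} consists of the $m$ entries of a block $Q$ and $m/2$ random vertices of $C_Q$. It avoids $S$ with probability about $\frac12(1-2\rho)^{m/2}\approx\frac14$, whereas $\frac32m$ independent entries of density $1$ would avoid $S$ with probability about $2^{-3/2}$. So a gadget of size $\frac32m$ costs as much as $2m$ independent entries, and $\frac34d$ entries arranged in gadgets exhaust the budget $L$. The remaining $\frac14d$ entries are internal and force the density in $Z$ to be about $0$, a contradiction. The vertices of $B_Q$ would be useless in a gadget: their density vanishes on $J$, so the avoidance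 probability would be about $\frac12$.

The proof makes each step quantitative, so that the contradiction survives when the densities are at least $1-\frac1{80}$ on average over a random $S$.

\section{The graph $G_d$}\label{sec:graph}

Let $d$ be large. Put $N=d$, $M=d^5$, so that $\varepsilon_0=d^{-2}$, let $\gamma=\frac19$, and set
\[
m=\Big\lfloor\frac{\ln2}{\rho}\Big\rfloor,\quad \ell=\Big\lfloor\frac m2\Big\rfloor,\quad h=\Big\lfloor\frac d2\Big\rfloor,\quad R=\Big\lfloor\frac{(1-\gamma)d}{m}\Big\rfloor,\quad R'=\Big\lfloor\frac{3d}{4(m+\ell)}\Big\rfloor .
\]
The graph $G_d$ is the layered graph with the following parts, in this order, each with $N$ layers; see Figure~\ref{fig:parts}.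
\begin{itemize}
\item $V$ has no external entries and $d$ internal entries. We write $\mu=\omega_V$. A \emph{block} is an $m$-tuple $Q$ in the support of the product law $\mu^m$.
\item $A$ has as external entries the entries of $R$ independent blocks $Q_1,\dots,Q_R$ with law $\mu^m$, and $n_A=\lfloor\gamma d\rfloor$ internal entries. For a block $Q$, let $\lambda_Q$ be the law of the $A$-vertex obtained by choosing a uniform layer and a uniform $j\in[R]$, setting $Q_j=Q$, and sampling the rest of the list and the label by the rule of that layer.
\item $B_Q$, one part for each block $Q$, has $h$ independent external entries with law $\lambda_Q$ and $h$ internal entries.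
\item $C_Q$, one part for each block $Q$, has $h$ independent external entries with law $\omega_{B_Q}$ and $h$ internal entries.
\item $Z$ has as external entries the entries of $R'$ independent \emph{gadgets}, and $n_Z=\lfloor d/4\rfloor$ internal entries. A gadget consists of the $m$ entries of a block $Q$ with law $\mu^m$ and $\ell$ vertices that, given $Q$, are independent with law $\omega_{C_Q}$.
\end{itemize}
All lists have length at most $d$, because $Rm+n_A\le d$, $2h\le d$ and $R'(m+\ell)+n_Z\le d$. So $G_d$ is $d$-degenerate and triangle-free by Lemma~\ref{lem:structure}.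

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node[draw,circle,minimum size=10mm] (Z) at (90:2.1) {$Z$};
\node[draw,circle,minimum size=10mm] (V) at (162:2.1) {$V$};
\node[draw,circle,minimum size=10mm] (A) at (234:2.1) {$A$};
\node[draw,circle,minimum size=10mm] (B) at (306:2.1) {$B_Q$};
\node[draw,circle,minimum size=10mm] (C) at (18:2.1) {$C_Q$};
\draw[->,thick] (A) -- node[left] {$R$ blocks} (V);
\draw[->,thick] (B) -- node[below] {$h$} (A);
\draw[->,thick] (C) -- node[right] {$h$} (B);
\draw[->,thick] (Z) -- node[above left] {$R'$ blocks} (V);
\draw[->,thick] (Z) -- node[above right] {$\ell$ per block} (C);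
\end{tikzpicture}
\caption{The parts of the graph $G_d$. An arrow from one part to another means that each vertex of the first part has earlier neighbors in the second, in the number shown; a block $Q$ is a tuple of $m$ vertices of $V$. The neighbors of a $B_Q$-vertex in $A$ contain the block $Q$ in their lists, and a $Z$-vertex that uses the block $Q$ takes the accompanying $\ell$ neighbors from $C_Q$. All other edges lie inside a part.}
\label{fig:parts}
\end{figure}

\begin{lemma}\label{lem:dudG}
Every layer of $G_d$ has dud probability at most $d^{-2}$.
\end{lemma}

\begin{proof}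
We check the hypothesis of Lemma~\ref{lem:dud}. Each entry of each list is fresh, since it is produced by choosing a layer and a list and then a uniform label; this includes the entries with law $\lambda_Q$. In $V$, $A$, $B_Q$ and $C_Q$ all entries of a list are independent; in the last two cases $Q$ is fixed. In $Z$ there are three kinds of entries. An internal entry is independent of every other entry. The $V$-entries are independent with law $\mu$. Two $C$-entries are independent and fresh conditionally on all blocks of the list. A $V$-entry and a $C$-entry of the same gadget are dependent, but a vertex of $V$ and a vertex of some $C_Q$ are never adjacent, because lists of $V$-vertices lie in $V$ and lists of $C_Q$-vertices lie in $B_Q\cup C_Q$.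
\end{proof}

The last sentence of this proof is the reason for having $B_Q$ and $C_Q$. A non-dud $A$-vertex in the support of $\lambda_Q$ is adjacent to every entry of $Q$, so a list containing it together with $Q$ would make the $Z$-vertex a dud.

\section{Conditioning many blocks on one event}\label{sec:entropy}

For laws $\nu,\omega$ on a finite set such that $\nu(y)>0$ implies $\omega(y)>0$, the \emph{relative entropy} is $D(\nu\|\omega)=\sum_{y:\,\nu(y)>0}\nu(y)\ln\frac{\nu(y)}{\omega(y)}\ge0$, and the \emph{total variation distance} is $\mathrm{TV}(\nu,\omega)=\frac12\sum_y|\nu(y)-\omega(y)|=\sum_y(\omega(y)-\nu(y))_+$. We use three standard facts.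
\begin{itemize}
\item[(E1)] $D(\nu\|\omega)$ is a convex function of $\nu$.
\item[(E2)] Pinsker's inequality: $\mathrm{TV}(\nu,\omega)\le\sqrt{D(\nu\|\omega)/2}$.
\item[(E3)] Superadditivity: if a law $\nu$ on a product has marginals $\nu_1,\dots,\nu_R$, then
\[
D\Big(\nu\,\Big\|\bigotimes_j\omega_j\Big)=\sum_jD(\nu_j\|\omega_j)+D\Big(\nu\,\Big\|\bigotimes_j\nu_j\Big)\ge\sum_jD(\nu_j\|\omega_j).
\]
\end{itemize}
The next lemma says that conditioning on an event of cost $\ln(1/p)$ moves the law of a typical one among $R$ independent samples by at most $\frac1R\ln(1/p)$ in relative entropy, and that any forced move into a set $J$ is deducted from this allowance.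

\begin{lemma}\label{lem:spread}
Let $Q_1,\dots,Q_R$ be independent with common law $\omega$ of full support on a finite set. Let $E$ be an event in the same probability space, of probability $p>0$, on which all $Q_j$ lie in a set $J$. Let $\nu_j$ be the law of $Q_j$ given $E$, let $\bar\nu=\frac1R\sum_j\nu_j$, and let $\omega_J=\omega(\,\cdot\mid J)$. Then $\bar\nu$ is supported on $J$,
\[
D(\bar\nu\|\omega_J)\le\frac1R\ln\frac1p-\ln\frac1{\omega(J)},\qquad\text{and}\qquad \frac1R\sum_{j}\mathbb P(E\mid Q_j=Q)=p\,\frac{\bar\nu(Q)}{\omega(Q)}\ \text{ for all }Q.
\]
\end{lemma}

\begin{proof}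
Let $\nu$ be the law of $(Q_1,\dots,Q_R)$ given $E$. By Bayes' rule, $\nu(\mathbf q)/\omega^R(\mathbf q)=\mathbb P(E\mid(Q_j)=\mathbf q)/p\le1/p$ for every tuple $\mathbf q$, so $D(\nu\|\omega^R)\le\ln(1/p)$. By (E1) and (E3),
\[
D(\bar\nu\|\omega)\le\frac1R\sum_jD(\nu_j\|\omega)\le\frac1R\ln\frac1p.
\]
Each $\nu_j$ is supported on $J$, where $\omega=\omega(J)\,\omega_J$. Hence $D(\bar\nu\|\omega)=D(\bar\nu\|\omega_J)+\ln(1/\omega(J))$, which gives the inequality. The identity is the average over $j$ of Bayes' rule $\mathbb P(E\mid Q_j=Q)=p\,\nu_j(Q)/\omega(Q)$.
\end{proof}

For example, if $E$ is the event that all $Q_j$ lie in $J$, then $p=\omega(J)^R$, the bound is $0$, and indeed $\bar\nu=\omega_J$.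

\section{The densities of a fixed independent set}\label{sec:fixed}

Fix an independent set $S$ of $G_d$. In this section every $o(1)$ and $O(1)$ is bounded in absolute value by a function of $d$ alone, uniformly in $S$ and $Q$. We write $\mathbb E_Q$ for the expectation over a block $Q$ with law $\mu^m$ and define the densities
\[
x=\frac{\mu(S)}\rho,\quad a=\frac{\omega_A(S)}\rho,\quad\alpha(Q)=\frac{\lambda_Q(S)}\rho,\quad b(Q)=\frac{\omega_{B_Q}(S)}\rho,\quad c(Q)=\frac{\omega_{C_Q}(S)}\rho,\quad z=\frac{\omega_Z(S)}\rho,
\]
together with $\bar b=\mathbb E_Q\,b(Q)$ and $\bar c=\mathbb E_Q\,c(Q)$. Let $s=\mu(S)=x\rho$, let $J$ be the set of blocks with no entry in $S$, and let $\pi=\mu^m(J)=(1-s)^m$. By Lemma~\ref{lem:dudG}, the budget lemma applies to every part. Our goal is an upper bound on $z$ in terms of $x,a,\bar b,\bar c$.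

\begin{lemma}\label{lem:V}
We have $x\le1+\frac3L$, and
\[
\ln\frac1\pi\ge x\ln2-o(1),\qquad 2\pi\ge1-o(1),\qquad 4\pi-2\le2(1-x)+o(1).
\]
\end{lemma}

\begin{proof}
Lemma~\ref{lem:budget} with $\beta=0$ and $n=d$ gives $x\le1+\frac3L$; in particular $s=o(1)$. From $\ln2-\rho\le m\rho\le\ln2$ we get $x\ln 2-s\le ms\le x\ln2$, so $ms=O(1)$ and $ms^2=o(1)$. Since $e^{-s-s^2}\le1-s\le e^{-s}$, we have $e^{-ms-ms^2}\le\pi\le e^{-ms}$. The upper bound gives $\ln(1/\pi)\ge ms\ge x\ln 2-s$, and both bounds together give $\pi=2^{-x}+o(1)$. Now $2^{-x}\ge2^{-1-3/L}=\frac12-o(1)$. Finally, $2^{-x}\le1-\frac x2$ on $[0,1]$ by convexity, and $2^{-x}\le\frac12\le1-\frac x2+\frac3{2L}$ on $[1,1+\frac3L]$.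
\end{proof}

The internal entries of $A$ have a specific task. Without them, a set $S$ with $x$ slightly below $1$ would be avoided by a list with probability about $d^{-x}$, which is much larger than $\rho$, so we would have no bound of order $1$ on $a$. A random $S$ could then reach average density $1$ in $A$ by being very dense rarely and empty most of the time. The internal entries cap $a$ near $1$ when $x$ is near $1$.

\begin{lemma}\label{lem:Asize}
We have $a\le1+\frac{1-\gamma}{\gamma}(1-x)+o(1)$.
\end{lemma}

\begin{proof}
The external entries are $Rm$ independent vertices with law $\mu$, so they avoid $S$ with probability $(1-s)^{Rm}\le e^{-\beta}$, where $\beta=Rms$. Since $Rm\ge(1-\gamma)d-m$, $ds=xL$ and $ms=O(1)$, we have $\beta\ge(1-\gamma)xL-O(1)$. By Lemma~\ref{lem:V}, $1-(1-\gamma)x>0$ for large $d$, so $(1-\beta/L)_+\le1-(1-\gamma)x+o(1)$. As $d/n_A=\frac1\gamma+o(1)$, Lemma~\ref{lem:budget} gives $a\le\frac{1-(1-\gamma)x}\gamma+o(1)$, and $1-(1-\gamma)x=\gamma+(1-\gamma)(1-x)$.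
\end{proof}

We next show that $\alpha(Q)$ is close to $2$ on most of $J$. The error is measured by
\[
\sigma=(1-a)_++\sqrt{\frac{\ln2}2\Big(\frac1{1-\gamma}-x\Big)}\ \ge0,
\]
which is well defined for large $d$ because $x\le1+\frac3L<\frac1{1-\gamma}$. The first term is the shortage of $A$-vertices in $S$, and the second bounds how unevenly their blocks are spread over $J$.

\begin{lemma}\label{lem:Aspread}
We have $\mathbb E_Q\big[(2-\alpha(Q))_+\mathbf 1_J\big]\le2\pi-1+\sigma+o(1)$.
\end{lemma}

\begin{proof}
Let $w$ be a random vertex of $A$ with blocks $Q_1,\dots,Q_R$, let $E$ be the event that $w\in S$ and $w$ is not a dud, and let $p=\mathbb P(E)$. Then $p/\rho\ge a-d^{-2}/\rho=a-o(1)$.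

If $p<1/d$, then $a\le\frac1L+o(1)=o(1)$, so $\sigma\ge1-o(1)$, and the claim follows from the trivial bound $2\pi$ on the left side.

Let $p\ge1/d$. The blocks are independent with law $\mu^m$, and on $E$ they all lie in $J$, so Lemma~\ref{lem:spread} applies with $\omega=\mu^m$. Write $\mu_J=\mu^m(\,\cdot\mid J)$ and $\tau=\mathrm{TV}(\bar\nu,\mu_J)$. Since $d/m\ge L/\ln2$, we have $R\ge(1-\gamma)L/\ln2-1$, and so $\frac1R\ln\frac1p\le\frac LR\le\frac{\ln2}{1-\gamma}+o(1)$. With Lemma~\ref{lem:V} this gives $D(\bar\nu\|\mu_J)\le\ln2\cdot\big(\frac1{1-\gamma}-x\big)+o(1)$. By (E2) and $\sqrt{u+v}\le\sqrt u+\sqrt v$,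
\begin{equation}\label{eq:tau}
\tau\le\sqrt{\frac{\ln2}2\Big(\frac1{1-\gamma}-x\Big)}+o(1).
\end{equation}

The block $Q_j$ is independent of the layer, the label and the rest of the list of $w$. Therefore $\lambda_Q$ is the average over $j$ of the laws of $w$ given $Q_j=Q$, and the identity in Lemma~\ref{lem:spread} gives $\lambda_Q(S)\ge p\,\bar\nu(Q)/\mu^m(Q)$. Put $\psi=\bar\nu/\mu_J$ on $J$ and $a_1=\min(p/\rho,1)$. Since $\mu^m=\pi\mu_J$ on $J$, we obtain $\alpha(Q)\ge a_1\psi(Q)/\pi$ for $Q\in J$. Writing $2-\frac{a_1\psi}\pi=\big(2-\frac{a_1}\pi\big)+\frac{a_1}\pi(1-\psi)$ and using $(u+v)_+\le u_++v_+$, we get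
\[
\mathbb E_Q\big[(2-\alpha)_+\mathbf1_J\big]\le\pi\sum_{Q\in J}\mu_J(Q)\Big[\Big(2-\frac{a_1}\pi\Big)_++\frac{a_1}\pi(1-\psi(Q))_+\Big]=(2\pi-a_1)_++a_1\tau,
\]
because $\sum_{Q\in J}\mu_J(Q)(1-\psi(Q))_+=\sum_Q(\mu_J(Q)-\bar\nu(Q))_+=\tau$. By Lemma~\ref{lem:V}, $2\pi\ge1-o(1)\ge a_1-o(1)$, so $(2\pi-a_1)_+\le2\pi-1+(1-a_1)+o(1)$. This is why $p/\rho$ was truncated at $1$. It remains to use $1-a_1=(1-p/\rho)_+\le(1-a)_++o(1)$, $a_1\le1$ and~\eqref{eq:tau}.
\end{proof}

The parts $B_Q$ and $C_Q$ satisfy the analog of the edge constraint in Example~\ref{ex:C5}, with total $2$ in place of $1$. Two applications transfer the lower bound on $\alpha$ to a lower bound on $c$.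

\begin{lemma}\label{lem:BC}
For every block $Q$ we have $b(Q)\le(2-\alpha(Q))_++o(1)$ and $0\le c(Q)\le2-b(Q)+o(1)$. Consequently $c(Q)\le 2+o(1)$, $\bar b+\bar c\le2+o(1)$, and
\[
\mathbb E_Q[c\,\mathbf1_J]\ge\bar b+\bar c-1-\sigma-o(1).
\]
\end{lemma}

\begin{proof}
The external entries for $B_Q$ avoid $S$ with probability $(1-\alpha(Q)\rho)^h\le e^{-\beta}$, where $\beta=h\alpha(Q)\rho$ and $\beta/L=h\alpha(Q)/d$. Lemma~\ref{lem:budget} with $n=h$ gives $b(Q)\le(\frac dh-\alpha(Q))_++\frac3L$. For $C_Q$ the external entries avoid $S$ with probability $(1-b(Q)\rho)^h$, which gives $c(Q)\le(\frac dh-b(Q))_++\frac3L$. Since $d/h=2+o(1)$, we may replace $d/h$ by $2$ at the price of $o(1)$. In particular $b(Q)\le2+o(1)$, so $(2-b(Q))_+=2-b(Q)+(b(Q)-2)_+\le2-b(Q)+o(1)$. This proves the pointwise bounds and the first two consequences.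

For the last claim we use $c\le2-b+o(1)$ outside $J$, and $b\le(2-\alpha)_++o(1)$ with Lemma~\ref{lem:Aspread} on $J$:
\begin{align*}
\mathbb E_Q[c\,\mathbf1_J]&=\bar c-\mathbb E_Q[c\,\mathbf1_{J^c}]\ge\bar c-2(1-\pi)+\mathbb E_Q[b\,\mathbf1_{J^c}]-o(1)\\
&=\bar b+\bar c-2+2\pi-\mathbb E_Q[b\,\mathbf1_J]-o(1)\ge\bar b+\bar c-2+2\pi-(2\pi-1+\sigma)-o(1).\qedhere
\end{align*}
\end{proof}

Let $g$ be the probability that a gadget contains no vertex of $S$. In the ideal situation of Section~\ref{sec:plan}, $g\approx\frac14$ and $z\approx0$; the next lemma measures both deviations.

\begin{lemma}\label{lem:Z}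
Put $Y=\max(4g,1)$. Then
\begin{align}
Y&\le1+(4\pi-2)+(2-\bar b-\bar c)+\sigma+o(1),\label{eq:Y}\\
z&\le2\log_2Y+o(1).\label{eq:z}
\end{align}
\end{lemma}

\begin{proof}
Given $Q$, the gadget avoids $S$ exactly when $Q\in J$ and its $\ell$ conditionally independent $C_Q$-entries avoid $S$. Hence
\[
g=\mathbb E_Q\big[\mathbf1_J(1-\rho c(Q))^\ell\big]\le\mathbb E_Q\big[\mathbf1_Je^{-\ell\rho c(Q)}\big].
\]
We have $\ell\rho=\frac12\ln2+o(1)$ and $0\le c(Q)\le2+o(1)$, so $e^{-\ell\rho c(Q)}=2^{-c(Q)/2}+o(1)$. By convexity $2^{-c/2}\le1-\frac c4$ on $[0,2]$, and for $c\ge2$ we have $2^{-c/2}\le\frac12=1-\frac c4+\frac{c-2}4$. Thus $g\le\pi-\frac14\mathbb E_Q[c\,\mathbf1_J]+o(1)$, and Lemma~\ref{lem:BC} gives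
\[
4g-1\le4\pi-\bar b-\bar c+\sigma+o(1)=(4\pi-2)+(2-\bar b-\bar c)+\sigma+o(1).
\]
The three terms on the right are at least $-o(1)$, by Lemma~\ref{lem:V}, Lemma~\ref{lem:BC} and the definition of $\sigma$. So the same bound holds for $(4g-1)_+=Y-1$, which is~\eqref{eq:Y}.

The external entries for $Z$ avoid $S$ with probability $g^{R'}\le(Y/4)^{R'}=e^{-\beta}$, where $\beta=R'\ln(4/Y)$ and $1\le Y\le4$. Since $m+\ell\le\frac32m$, we have $R'\ge\frac d{2m}-1\ge\frac L{2\ln2}-1$, and since $0\le\ln(4/Y)\le\ln4$, this gives $\beta\ge\frac L2\log_2(4/Y)-\ln4$. Therefore $1-\frac\beta L\le\frac12\log_2Y+\frac{\ln4}L$, where the right side is nonnegative and bounded. As $d/n_Z=4+o(1)$, Lemma~\ref{lem:budget} gives~\eqref{eq:z}.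
\end{proof}

\section{Averaging over a random independent set}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\delta=\frac1{80}$, let $d$ be large, and suppose that $\chi_f(G_d)<\frac{80}{79}\cdot\frac d{\ln d}$. Then there is a random independent set $S$ that contains every vertex with probability at least $(1-\delta)\rho$. The quantities of Section~\ref{sec:fixed} become random variables, and $\mathbb E$ denotes the expectation over $S$. Each of $x\rho$, $a\rho$, $\bar b\rho$, $\bar c\rho$, $z\rho$ is the mass of $S$ under a fixed probability law on the vertices; for $\bar b\rho$ and $\bar c\rho$ this law is the mixture over $Q$ of the laws $\omega_{B_Q}$ and $\omega_{C_Q}$, respectively. By~\eqref{eq:average},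
\[
\mathbb Ex,\ \mathbb Ea,\ \mathbb E\bar b,\ \mathbb E\bar c,\ \mathbb Ez\ \ge1-\delta .
\]

We first bound $\mathbb EY$ from above by taking expectations in~\eqref{eq:Y}. Lemma~\ref{lem:V} gives $\mathbb E(4\pi-2)\le2\delta+o(1)$, and $\mathbb E(2-\bar b-\bar c)\le2\delta$. The term $(1-a)_+$ in $\sigma$ is convex in $a$, so a lower bound on $\mathbb Ea$ is not enough, and here the caps on $x$ and $a$ are needed. From $x\le1+\frac3L$ we get $(1-x)_+=(1-x)+(x-1)_+\le(1-x)+\frac3L$, so $\mathbb E(1-x)_+\le\delta+o(1)$. Lemma~\ref{lem:Asize} gives $(a-1)_+\le\frac{1-\gamma}\gamma(1-x)_++o(1)$. Hence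
\[
\mathbb E(1-a)_+=\mathbb E(1-a)+\mathbb E(a-1)_+\le\delta+\frac{1-\gamma}\gamma\,\delta+o(1)=\frac\delta\gamma+o(1).
\]
The square root in $\sigma$ is concave and decreasing in $x$, so by Jensen's inequality its expectation is at most its value at $x=1-\delta$. With $\gamma=\frac19$ we have $\frac1{1-\gamma}-1=\frac18$, and altogether
\begin{equation}\label{eq:final}
\mathbb EY\le1+4\delta+\frac\delta\gamma+\sqrt{\frac{\ln2}2\Big(\frac18+\frac1{80}\Big)}+o(1)\le1+0.05+0.1125+0.2184+o(1),
\end{equation}
since $\frac{\ln2}2\cdot0.1375<0.04766<0.2184^2$. Thus $\mathbb EY<1.382$ for large $d$.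

On the other hand,~\eqref{eq:z} and Jensen's inequality for the concave function $\log_2$ give
\[
1-\delta\le\mathbb Ez\le2\,\mathbb E\log_2Y+o(1)\le2\log_2\mathbb EY+o(1),
\]
so $\mathbb EY\ge2^{(1-\delta)/2}-o(1)$. Now $2^{(1-\delta)/2}=\sqrt2\cdot2^{-1/160}\ge1.4142\,\big(1-\frac{\ln2}{160}\big)>1.408$, so $\mathbb EY>1.407$ for large $d$. All error terms are bounded by a function of $d$ that tends to $0$, so there is $d_0$ such that the two bounds on $\mathbb EY$ contradict each other for every $d\ge d_0$. Hence $\chi_f(G_d)\ge\frac{80}{79}\cdot\frac d{\ln d}$ for $d\ge d_0$.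

If part (i) of the conjecture held, there would be a function $\varepsilon(d)\to0$ with $1+\varepsilon(d)\ge\frac{80}{79}$ for all large $d$, which is impossible.
\end{proof}

\begin{remark}
The fraction $\gamma$ of internal entries in $A$ enters~\eqref{eq:final} through two competing terms. A small $\gamma$ leaves little entropy for an uneven spread over $J$, which makes the square root small, but it weakens the cap on $a$ and so inflates $\delta/\gamma$. The value $\gamma=\frac19$ is a compromise between the two.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Martinsson}
A.~Martinsson, \emph{Triangle-free $d$-degenerate graphs have small fractional chromatic number}, arXiv:2501.18238 (2025).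

\end{thebibliography}
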